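# Families with constant general fiber: what the special fibers can be

## 1. Quadric surfaces degenerating to $\mathbb F_2$

Let $\Delta=\{|t|<1\}$. Take two copies of $\mathbb C\times\mathbb P^1\times\Delta$, with coordinates $(z,u,t)$ and $(w,u',t)$, where $u,u'\in\mathbb P^1=\mathbb C\cup\{\infty\}$. Glue them along $z\ne0$, $w\neq 0$ by
$$w=\frac1z,\qquad u'=z^2u+tz. \tag{1}$$
For fixed $z\neq0$ and $t$ this is the Möbius transformation with matrix
$$A_t(z)=\begin{pmatrix} z&t\\0&z^{-1}\end{pmatrix}.$$
So we have built the projectivization $X$ of a rank-two bundle on $\mathbb P^1\times\Delta$. Its restriction $E_t$ to $\mathbb P^1\times\{t\}$ is an extension of $\mathcal O(1)$ by $\mathcal O(-1)$. The map $\pi\colon X\to\Delta$ is proper and smooth, and it is projective. Its fibers $X_t$ are compact surfaces.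

Let $t\ne0$. With $w=1/z$ one checks
$$A_t(z)=\begin{pmatrix}0&t\\-1/t&w\end{pmatrix}\begin{pmatrix}1&0\\z/t&1\end{pmatrix}.$$
The left factor is invertible over $\mathbb C[w]$ and the right factor over $\mathbb C[z]$. We may therefore change the fiber coordinate on each chart. Put
$$v=\frac{tu}{zu+t}\ \text{ on the first chart},\qquad v=\frac{t(wu'-t)}{u'}\ \text{ on the second.} \tag{2}$$
The two formulas agree on the overlap: there $u'=z(zu+t)$, so $wu'-t=zu$ and $t\,zu/(z(zu+t))=tu/(zu+t)$. Hence $(z,v)$ identifies $X_t$ with $\mathbb P^1\times\mathbb P^1$ for every $t\ne0$.

Now let $t=0$. The curve $C=\{u=0\}=\{u'=0\}$ lies in $X_0$, and its normal coordinate transforms by $u'=w^{-2}u$. So its normal bundle is $\mathcal O(-2)$ and $C\cdot C=-2$. This is the surface $\mathbb F_2$. An irreducible curve of bidegree $(a,b)$ on $\mathbb P^1\times\mathbb P^1$ has $a,b\ge0$ and self-intersection $2ab\ge0$. Therefore $X_0\not\cong\mathbb P^1\times\mathbb P^1$: all fibers but one are the same surface, and the last one is different.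

The isomorphism (2) degenerates in a definite way. At a general point of $X_0$ formula (2) gives $v\to0$ as $t\to0$, so $X_0$ is squeezed onto the curve $\{v=0\}$. Conversely, solving (2) for $u$ gives $u=tv/(t-vz)$. For $vz\ne0$ this tends to $0$, so the limit copy of $\mathbb P^1\times\mathbb P^1$ is squeezed onto $C$. Keep this in mind: the surface that should have been the limit is contracted to a curve, and there are rational curves everywhere.

One can multiply by an abelian variety $A$. The family with fibers $X_t\times A$ has all fibers with $t\neq0$ isomorphic to $S=\mathbb P^1\times\mathbb P^1\times A$, while the fiber over $0$ is $\mathbb F_2\times A$. These are not isomorphic. For $F=\mathbb P^1\times\mathbb P^1$ or $F=\mathbb F_2$ we have $H^1(F,\mathcal O_F)=0$, so the Albanese map of $F\times A$ is the projection to $A$, with fiber $F$. An isomorphism would identify the Albanese fibers, and $\mathbb F_2\not\cong\mathbb P^1\times\mathbb P^1$. So the phenomenon exists in every dimension $\ge2$. For which $S$ is it impossible?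

## 2. Uniruled manifolds and the rigidity statement

**Conventions.** Manifolds are second countable. A *smooth family* is a proper smooth morphism $\pi\colon X\to B$ between complex manifolds; $X_t=\pi^{-1}(t)$. Throughout, $S$ is a connected projective manifold and $n=\dim S\ge1$. By Ehresmann's theorem a smooth family is locally differentiably trivial, so over a connected base, if one fiber is connected then all are, and they have the same dimension.

**Definition (property (P)).** Let $\Delta^m\subset\mathbb C^m$ be the unit polydisc. A smooth family $\pi\colon X\to\Delta^m$ and a projective manifold $S$ satisfy (P) if $\pi$ is Kähler and there is a domain $U\subset\Delta^m$, obtained by removing a proper analytic subset, such that $X_t\cong S$ for every $t\in U$. (Of the Kähler condition we shall use only that each fiber is a compact Kähler manifold.)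

**Definition (minimal).** $S$ is minimal if its canonical bundle $\omega_S$ is nef, that is, of degree $\ge0$ on every curve. An abelian variety is minimal, since $\omega_A$ is trivial; $\mathbb P^1\times\mathbb P^1$ is not, since $\omega$ has degree $-2$ on each ruling.

**Definition (uniruled).** A rational curve in $S$ is the image of a non-constant holomorphic map $\mathbb P^1\to S$. $S$ is uniruled if there is a non-empty open subset of $S$ (classical topology) through every point of which passes a rational curve. The manifold $\mathbb P^1\times\mathbb P^1\times A$ is uniruled. An abelian variety $A$ contains no rational curve at all: a map $\mathbb P^1\to A$ lifts to the universal cover $\mathbb C^n$ and is constant.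

The question comes from Mu-Lin Li and Xiao-Lei Liu, "Deformation rigidity for projective manifolds and isotriviality of smooth families", arXiv:2407.18491 (2024). The following is recorded there as known: if $\pi$ and $S$ satisfy (P) and $\omega_S$ is semiample, then every fiber is biholomorphic to $S$; in particular this holds if $S$ is minimal and either $\dim S\le3$ or $S$ is of general type. The conjecture is that if $\pi$ and $S$ satisfy (P) and $S$ is minimal with $\dim S\ge4$, then every fiber is biholomorphic to $S$. It is true, and we prove more.

**Theorem 1.** Let $B$ be a connected complex manifold and $\pi\colon X\to B$ a smooth family such that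

(H) $\ b\mapsto\dim H^2(X_b,\mathcal O_{X_b})$ is constant on $B$.

Let $S$ be a non-uniruled projective manifold and $T=\{b\in B:X_b\cong S\}$. If $T$ has non-empty interior, then $T=B$.

**Corollary 2.** If $\pi\colon X\to\Delta^m$ and $S$ satisfy (P) and $S$ is minimal (of any dimension), then every fiber of $\pi$ is biholomorphic to $S$.

The family of Section 1 times $A$ satisfies (P) with $U=\{t\ne0\}$, so non-uniruledness cannot be dropped from Theorem 1.

Let us test curves by hand. If $S=\mathbb P^1$, every fiber is a compact connected curve of genus $0$, hence $\mathbb P^1$; rigidity holds although $S$ is uniruled. If $S$ is elliptic, choose locally on $B$ a nowhere zero relative holomorphic $1$-form and a continuous basis of the first homology of the fibers. The ratio $\tau(t)$ of the two periods is holomorphic in $t$, and $j(\tau(t))$ does not depend on the choices. So we get a holomorphic function on $B$. It is constant on the interior of $T$, hence constant, and $j$ determines the curve. Here a numerical invariant did the job. For a general $S$ no such invariant is available.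

## 3. A nef canonical bundle leaves no room for covering rational curves

We deduce Corollary 2 from Theorem 1 by checking the three hypotheses.

**Hypothesis (H).** Every fiber is compact Kähler, so $\sum_{p+q=2}h^{p,q}(X_t)=b_2(X_t)$, which is constant. Each $h^{p,q}(X_t)$ is upper semicontinuous in $t$. Upper semicontinuous integers with locally constant sum are locally constant, so $h^{0,2}(X_t)=\dim H^2(X_t,\mathcal O_{X_t})$ is constant.

**The interior of $T$.** It contains the non-empty open set $U$.

**$S$ is not uniruled.** Suppose it is. The scheme of non-constant morphisms $\mathbb P^1\to S$ has countably many irreducible components. The images of their evaluation maps together cover a non-empty open set, so by Baire the closure of one of them has interior points. Images are constructible, so their closures are Zariski closed. Hence some component $M$, with its reduced structure, has dominant evaluation map $\mathbb P^1\times M\to S$. By generic smoothness there are a smooth point $[g]\in M$ and $x\in\mathbb P^1$ at which the differential of the evaluation map is surjective onto $T_{g(x)}S$.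

What is this differential? Moving $x$ contributes $dg(T_x\mathbb P^1)$. Moving $g$ contributes values at $x$ of sections in $H^0(\mathbb P^1,g^*T_S)$, because the derivative of a family of maps at $g$ is a section of $g^*T_S$. The first contribution is contained in the set of values of sections, because $T_{\mathbb P^1}$ is globally generated and maps to $g^*T_S$. So $g^*T_S\cong\bigoplus\mathcal O(a_i)$ is generated by global sections at $x$. A summand with $a_i<0$ has no sections, so all $a_i\ge0$. As $g$ is non-constant, $\mathcal O(2)=T_{\mathbb P^1}\to g^*T_S$ is non-zero, and this forces some $a_i\ge2$. Hence $\deg g^*\omega_S=-\sum a_i\le-2$, which contradicts nefness. (For a line in $\mathbb P^2$ the splitting is $\mathcal O(2)\oplus\mathcal O(1)$ and the degree is $-3$.) This proves Corollary 2, given Theorem 1. $\square$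

## 4. Limits of graphs in the example

The sensible first approach is to pass to the limit. Say $X_t\cong S$ for $t\ne b$ on a disc. Take the graphs of the isomorphisms $S\cong X_t$ in $S\times X_t$, let $t\to b$, and hope for a limit in $S\times X_b$. Three things can go wrong.

First, a limit must exist. The isomorphism may be altered by automorphisms of $S$, separately for each $t$, and we need the graphs to stay in a compact parameter space.

Second, the limit may break. In Section 1 the graph of (2), on the first chart, is $v(zu+t)=tu$ in coordinates $(z,u,v,t)$. This equation is linear in $t$, namely $t(v-u)+vzu=0$, and $v-u$ and $vzu$ have no common factor. So the hypersurface is irreducible, and it is the closure of the graph. At $t=0$ it becomes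
$$v\,z\,u=0 .$$
The component $\{v=0\}$ dominates $X_0$, the component $\{u=0\}$ dominates $\mathbb P^1\times\mathbb P^1$, and neither dominates both.

Third, suppose one component does dominate both sides. Then we have a bimeromorphic map between $S$ and $X_b$, which need not be an isomorphism. One would like to conclude by a line bundle on $X$ that is ample on all fibers and matches an ample bundle on $S$. But a line bundle on $X$ that is ample on $X_t$ for $t\neq b$ need not be ample on $X_b$. In Section 1, let $f$ be the fiber class of $X_t\to\mathbb P^1$ and $h$ the class of $\{v=\text{const}\}$. On $X_0=\mathbb F_2$, whose second cohomology is spanned by $C$ and $f$, the relations $h\cdot f=1$, $h^2=0$ force $h=C+f$. So the ample class $f+h$ of bidegree $(1,1)$ specializes to $C+2f$, and $(C+2f)\cdot C=0$. Nothing rules this out a priori for our $X_b$, and here the approach stops.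

The proof meets these points one at a time. A projective parameter space of graphs, proper over the base, provides limits. Non-uniruledness makes the two components coincide. For the third point we use no ampleness on $X_b$. Instead we use that one side is a product $S\times D'$ and carries the vector field $\partial_s$. If the two total spaces agree off subsets of codimension $\ge2$, the field extends to the other side by Hartogs, and its flow identifies the central fiber with a nearby one. We prove this second half first.

## 5. Modifications of manifolds

**Definition (modification).** A proper surjective holomorphic map $\mu\colon W\to P$ of reduced irreducible complex spaces is a modification if there is a nowhere dense analytic $N\subset P$ with $\mu^{-1}(N)$ nowhere dense such that $\mu$ is biholomorphic over $P\setminus N$. A blow-up of a manifold along a connected submanifold of codimension $\ge2$ is an example.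

**Lemma 3.** Let $\mu\colon W\to P$ be a modification with $P$ a manifold, and $I\subset P$ the set of points with positive-dimensional fiber. Then the fibers of $\mu$ are connected, $I$ is analytic of codimension $\ge2$, and $\mu$ is an isomorphism over $P\setminus I$.

*Proof.* We first show $\mu_*\mathcal O_W=\mathcal O_P$. A holomorphic function $h$ on $\mu^{-1}(V)$ is a holomorphic function on $V\setminus N$, locally bounded near $N$ because $\mu$ is proper. By Riemann it extends to $V$, and its pull-back agrees with $h$ on a dense set, hence everywhere since $W$ is reduced. If a fiber were disconnected, then by properness a neighborhood of it of the form $\mu^{-1}(V)$ with $V$ connected would split into two non-empty open pieces. The function equal to $0$ on one and $1$ on the other would come from $V$, which is impossible as both values occur over one point.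

The set of $w\in W$ with $\dim_w\mu^{-1}(\mu(w))\ge1$ is analytic, and $I$ is its image, analytic by Remmert's proper mapping theorem. As $I\subset N$, the set $\mu^{-1}(I)$ is nowhere dense, of dimension $\le\dim P-1$, and its fibers over $I$ have dimension $\ge1$. So $\dim I\le\dim P-2$. Over $P\setminus I$ the map is finite with $\mu_*\mathcal O_W=\mathcal O_P$, hence an isomorphism. $\square$

We also use principalization, due to Hironaka, and in the analytic category to Bierstone–Milman 1997 and Włodarczyk. For a non-zero coherent ideal $\mathcal J$ on a complex manifold, after passing to a relatively compact open subset there is a finite composition of blow-ups with smooth centers, lying over the cosupport of $\mathcal J$, after which $\mathcal J$ generates an invertible ideal. The simplest case is $\mathcal J=(x,y)$ on $\mathbb C^2$, where one blow-up of the origin suffices.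

## 6. Two families over a disc that agree off the origin

Let $D'$ be a disc around $0$ with coordinate $s$, and $D'^*=D'\setminus\{0\}$.

**Lemma 4.** Let $g\colon Y\to D'$ be a smooth family with connected fibers, $S$ a non-uniruled projective manifold, $P=S\times D'$. Let $\Psi\colon P|_{D'^*}\to Y|_{D'^*}$ be an isomorphism over $D'^*$ whose graph has analytic closure $\bar Z$ in $P\times_{D'}Y=S\times Y$. Then $Y_0\cong S$.

*Proof.* Both $P$ and $Y$ are connected manifolds of dimension $n+1$; $P_0=S$ and $Y_0$ are connected manifolds of dimension $n$, hence irreducible.

**Step (a): a manifold $W$ that dominates both.** We look for proper modifications $p\colon W\to P$ and $q\colon W\to Y$ over $D'$, isomorphisms over $D'^*$, with $q$ a composition of blow-ups.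

The graph of $\Psi$ is a connected manifold of dimension $n+1$, so $\bar Z$ is irreducible of that dimension. The projection $z\colon\bar Z\to Y$ is proper since $S$ is compact. Its image is closed and contains $Y|_{D'^*}$, so it is surjective. It is an isomorphism over $D'^*$, and $z^{-1}(Y_0)$ is nowhere dense. So $z$ is a modification. Let $I\subset Y_0$ be as in Lemma 3: it has codimension $\ge2$ in $Y$, and off $I$ we have a holomorphic map $h=\mathrm{pr}_S\circ z^{-1}\colon Y\setminus I\to S$. Over $D'^*$ it is the $S$-component of $\Psi^{-1}$.

Fix an embedding $S\subset\mathbb P^M$. The sheaf $\mathcal M=(z_*\mathrm{pr}_S^*\mathcal O(1))^{**}$ is coherent, as $z$ is proper, and reflexive of rank one on a manifold, hence invertible. Off $I$ it is $h^*\mathcal O(1)$. The homogeneous coordinates give sections $u_0,\dots,u_M$ of $\mathcal M$ on $Y$ that generate it off $I$ and define $h$ there. Let $\mathcal J\subset\mathcal O_Y$ be the ideal they generate under local isomorphisms $\mathcal M\cong\mathcal O_Y$; it does not depend on these. Its cosupport lies in $I\subset Y_0$.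

By principalization, after shrinking $D'$, there is a composition of blow-ups with smooth centers lying over $Y_0$,
$$q\colon W=W_k\to W_{k-1}\to\cdots\to W_0=Y,$$
such that $\mathcal J\mathcal O_W$ is invertible. The centers are compact. We blow up their components one at a time and omit components of codimension $1$, whose blow-up is an isomorphism. So we may assume that every center is connected of codimension $\ge2$. The $u_i$ now generate the line bundle $q^*\mathcal M\otimes\mathcal J\mathcal O_W$ and define a holomorphic map $W\to\mathbb P^M$. It extends $h\circ q$, so its values lie in the closed subset $S$. Together with $g\circ q\colon W\to D'$ this gives $p\colon W\to P$. Here $W$ is a connected manifold, proper over $D'$, so $p$ is proper. Over $D'^*$ the map $q$ is an isomorphism and $p=\Psi^{-1}\circ q$, so $p$ is an isomorphism there, and $p$ is surjective because its image is closed and dense. Since $W_0$-type fibers over $0$ are nowhere dense in $W$, both $p$ and $q$ are modifications. (From here on, "over $0$" refers to $W\to D'$.)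

**Step (b): the strict transforms of $P_0$ and $Y_0$ are the same divisor.** This is the only place where non-uniruledness is used.

By Lemma 3, $p$ is an isomorphism over $P\setminus A_p$ with $\operatorname{codim}A_p\ge2$. So $P_0\setminus A_p$ is non-empty and connected, and the closure $E_P$ of its preimage is a prime divisor of $W$ (it is an irreducible component of $p^{-1}(P_0)$) with $p(E_P)=P_0$ and $E_P\to P_0=S$ bimeromorphic. It is the only prime divisor of $W$ with image $P_0$: any other such divisor would meet $p^{-1}(P_0\setminus A_p)$ in a non-empty open part of itself, hence would be contained in $E_P$. In the same way there is exactly one prime divisor $E_Y$ with $q(E_Y)=Y_0$.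

Suppose $E_P\ne E_Y$. Then $q(E_P)$ is a proper analytic subset of the irreducible space $Y_0$, so it has codimension $\ge2$ in $Y=W_0$. Let $i$ be the last index for which the image of $E_P$ in $W_i$ has codimension $\ge2$. Since $E_P$ is a divisor in $W_k$, we have $i<k$. The image of $E_P$ in $W_{i+1}$ is then a prime divisor whose image in $W_i$ has codimension $\ge2$. The blow-up $W_{i+1}\to W_i$ is an isomorphism off its exceptional divisor $\Xi$, so this prime divisor is contained in $\Xi$. As $\Xi$ is irreducible, it equals $\Xi$. By Lemma 3, $W\to W_{i+1}$ is an isomorphism over the complement of an analytic set $N$ of codimension $\ge2$. As above, only one prime divisor of $W$ has image $\Xi$, and it is bimeromorphic to $\Xi$; this divisor is $E_P$. Moreover $\Xi$ is a $\mathbb P^r$-bundle with $r\ge1$ over the connected compact center.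

So $E_P$ is bimeromorphic to $S$ on one side and to a projective bundle on the other. Remove from $E_P$ the preimages of $A_p$ and of $N$. The remaining part $E_P^\circ$ is a non-empty open set that maps isomorphically onto open subsets of $S$ and of $\Xi$. Take a point of $E_P^\circ$, let $\xi\in\Xi$ be its image, and let $\ell$ be a line through $\xi$ in the fiber $\mathbb P^r$ containing it. I claim that the bimeromorphic map $\Xi\dashrightarrow S$ restricted to $\ell$ extends to a holomorphic map $\ell\to S$. The image $G'$ of $E_P$ in $\Xi\times S$ is analytic, and $\Xi\dashrightarrow S$ is holomorphic off the proper analytic set $\Xi\cap N$, with $G'$ as its graph there. The line $\ell$ meets $N$ in a finite set, since $\xi\notin N$. The graph over the rest of $\ell$ is connected, and its closure is an irreducible component of the analytic set $G'\cap(\ell\times S)$. It is a compact irreducible curve that is a modification of $\ell$, so by Lemma 3 (codimension $\ge2$ in a curve means empty) it is isomorphic to $\ell$. This is the graph of the extension. The map $\ell\to S$ is non-constant because it is injective near $\xi$. So a rational curve passes through the image of every point of $E_P^\circ$ in $S$, and these images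 fill a non-empty open set. Hence $S$ is uniruled, a contradiction. Therefore $E_P=E_Y$.

In Section 1 one can watch this happen, on the first chart. There $\{u=t=0\}$ is $C$. Blow it up with $u=tu_1$; then (2) becomes $v=tu_1/(zu_1+1)$. At $t=0$, with $u=tv/(t-vz)$, we see $u_1=v/(t-vz)\to-1/z$, so the limit surface is still squeezed onto a curve, namely $\{t=0,\ zu_1+1=0\}$. Blow this up with $zu_1+1=tu_2$; then $v=u_1/u_2$. On the new exceptional divisor, with coordinates $(u_1,u_2)$, the map to the $(z,v)$-plane is $(-1/u_1,\,u_1/u_2)$, which is birational. The lines of the exceptional divisor become the lines $\{z\}\times\mathbb P^1$.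

**Step (c): $P$ and $Y$ agree in codimension one.** Let $\mathcal E$ be the union of the finitely many prime divisors of $W$ over $0$ other than $E_P=E_Y$. We claim that $\mathcal E$ is exactly the set where $p$ is not a local isomorphism. That set is the zero set of the Jacobian of $p$, a section of $\omega_W\otimes p^*\omega_P^{-1}$, so it is empty or a divisor. It lies over $0$. It does not contain $E_P$, because $p$ is an isomorphism over $P\setminus A_p$ and a general point of $E_P$ lies there. So it is contained in $\mathcal E$. Conversely, let $E\subset\mathcal E$ be a prime divisor. Then $p(E)\subsetneq P_0$, so $\dim p(E)<n=\dim E$, and every point of $E$ lies in a positive-dimensional fiber of $p$. So $p$ is nowhere a local isomorphism along $E$.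

The fibers of $p$ are connected by Lemma 3. A point $x\notin\mathcal E$ is isolated in its fiber, so it is the whole fiber, and $p(x)\notin p(\mathcal E)$. Put $A=p(\mathcal E)$. Then $p^{-1}(A)=\mathcal E$, and $p\colon W\setminus\mathcal E\to P\setminus A$ is bijective and locally biholomorphic, hence biholomorphic. Moreover $\dim A\le n-1$, so $\operatorname{codim}A\ge2$.

For $q$ the same argument applies with the same $\mathcal E$, because $E_Y=E_P$: prime divisors $E\subset\mathcal E$ have $q(E)\subsetneq Y_0$, and $q$ is a local isomorphism at a general point of $E_Y$. With $A'=q(\mathcal E)$, of codimension $\ge2$ in $Y$, we obtain isomorphisms over $D'$: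
$$P\setminus A\;\cong\;W\setminus\mathcal E\;\cong\;Y\setminus A'. \tag{3}$$

Such an isomorphism need not extend for general manifolds. The cone $xy=zw$ in $\mathbb C^4$ has two small resolutions, on which $[x:z]=[w:y]$ and $[x:w]=[z:y]$ respectively become well-defined. They agree off the curves over the origin. Along $x=\lambda z$, $w=\lambda y$ with $\lambda\ne0$ fixed we approach the point $\lambda$ of the first exceptional curve, while $[x:w]=[z:y]$ is arbitrary. So the identification does not even extend continuously. What saves us is that $P$ is a product.

**Step (d): the vector field $\partial_s$ crosses over.** We now move $Y_0$ onto a nearby fiber. Restrict the field $\partial_s$ of $P=S\times D'$ to $P\setminus A$ and transport it by (3) to $Y\setminus A'$. It lifts $\partial_s$ on $D'$. Since $A'$ has codimension $\ge2$, Hartogs extends it to a holomorphic vector field $v$ on $Y$, and $dg(v)=\partial_s$ everywhere by continuity.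

On the compact set $g^{-1}(\{|s'|\le\varepsilon_0\})$, for some small $\varepsilon_0>0$, the holomorphic local flow of $v$ exists for a uniform complex time $\delta>0$. Take $\varepsilon=\min(\varepsilon_0,\delta)$. Then $\phi_s(y)$ is defined and holomorphic for $|s|<\varepsilon$ and $y\in g^{-1}(\{|s'|<\varepsilon\})$. It satisfies
$$g(\phi_s(y))=g(y)+s .$$
Let $|s|<\varepsilon$ and $y\in Y_0$. Then $\phi_s(y)\in Y_s$, and $a\mapsto\phi_a(\phi_s(y))$ and $a\mapsto\phi_{s+a}(y)$ are solutions of the same equation with the same value at $a=0$. They agree on the convex set $\{|a|<\varepsilon,|s+a|<\varepsilon\}$, which contains $-s$. So $\phi_{-s}\circ\phi_s=\mathrm{id}$ on $Y_0$. For $y\in Y_s$ compare $\phi_a(\phi_{-s}(y))$ and $\phi_{a-s}(y)$ on $\{|a|<\varepsilon,|a-s|<\varepsilon\}$, which contains $0$ and $s$. This gives $\phi_s\circ\phi_{-s}=\mathrm{id}$ on $Y_s$. Hence $\phi_s\colon Y_0\to Y_s$ is biholomorphic. For $s\ne0$ we have $Y_s\cong S$ by $\Psi$, so $Y_0\cong S$. $\square$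

## 7. A proper parameter space of graphs

We need limits of isomorphisms $S\cong X_t$. They will live in a Hilbert scheme, the parameter space of closed subschemes of a projective scheme with given Hilbert polynomial; it is projective and carries a flat universal family. Here is an example. The curves of bidegree $(1,1)$ in $\mathbb P^1\times\mathbb P^1$ are given by non-zero $2\times2$ matrices up to scalars, so they form a $\mathbb P^3$. Those with non-zero determinant are the graphs of automorphisms. The graph of $u\mapsto su$ is $x'y=s\,xy'$ with $u=x/y$, $u'=x'/y'$. At $s=0$ it becomes $x'y=0$, a union of two lines. Limits exist, but a limit of graphs need not be a graph.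

**Lemma 5.** Let $L_0$ be very ample on $S$, $Q$ a polynomial, and $\mathrm{Hilb}=\mathrm{Hilb}_Q(S\times\mathbb P^N)$ with respect to $L_0\boxtimes\mathcal O(1)$, a projective scheme. Let $V$ be a complex manifold and $\mathcal Y\subset V\times\mathbb P^N$ a closed complex subspace with fibers $\mathcal Y_t\subset\mathbb P^N$. Then
$$F=\{(t,[\Gamma])\in V\times\mathrm{Hilb}:\ \Gamma\subset S\times\mathcal Y_t\}$$
is a closed analytic subset; in particular it is proper over $V$.

*Proof.* We write the condition as the vanishing of sections of a vector bundle. The statement is local on $V$. After shrinking $V$ and for $m\gg0$, the sheaf $\mathcal I_{\mathcal Y}(m)$ is generated by finitely many sections $g_1,\dots,g_r$ over $V\times\mathbb P^N$ (Grauert–Remmert). The ideal of $\mathcal Y_t$ is the image of $\mathcal I_{\mathcal Y}$ in $\mathcal O_{\{t\}\times\mathbb P^N}$, so the $g_j(t,\cdot)$ generate $\mathcal I_{\mathcal Y_t}(m)$ for every $t\in V$. Since $\mathrm{Hilb}$ is of finite type, we may take $m$ so large that also $H^i(\Gamma,(L_0^m\boxtimes\mathcal O(m))|_\Gamma)=0$ for all $i>0$ and all $[\Gamma]\in\mathrm{Hilb}$. Then the spaces $H^0(\Gamma,(L_0^m\boxtimes\mathcal O(m))|_\Gamma)$ are the fibers of a vector bundle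 on $\mathrm{Hilb}$.

Let $(e_l)$ be a basis of $H^0(S,L_0^m)$; it generates $L_0^m$. The products $e_l\otimes g_j(t,\cdot)$ generate the ideal of $S\times\mathcal Y_t$, twisted by $L_0^m\boxtimes\mathcal O(m)$. So $\Gamma\subset S\times\mathcal Y_t$ if and only if all $e_l\otimes g_j(t,\cdot)$ vanish on $\Gamma$. This is the zero locus of finitely many holomorphic sections of a vector bundle on $V\times\mathrm{Hilb}$. Properness over $V$ follows, as $\mathrm{Hilb}$ is compact. $\square$

Let $R\subset\mathrm{Hilb}$ be the set of $[\Gamma]$ such that $\Gamma$ is the graph of a closed embedding $S\to\mathbb P^N$: that is, $\Gamma\to S$ is an isomorphism and $\Gamma\to\mathbb P^N$ is a closed immersion. It is Zariski open, because for proper flat families being fiberwise an isomorphism, respectively a closed immersion, is an open condition on the base.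

## 8. Restriction to a disc and a line bundle on the total space

**Proposition 6.** Let $f\colon X\to D$ be a smooth family over a disc with $\dim H^2(X_t,\mathcal O_{X_t})$ constant, $S$ projective and non-uniruled, $O\subset D$ open and non-empty, with $X_t\cong S$ for $t\in O$. Then $X_b\cong S$ for every $b\in D$.

*Proof of Theorem 1 from Proposition 6.* We show that the interior $T^\circ$ of $T$ is closed in $B$. Let $b\in\overline{T^\circ}$, let $V$ be a coordinate ball around $b$, and pick $t_1\in V\cap T^\circ$. For $b'\in V$, $b'\ne t_1$, the complex line through $b'$ and $t_1$ meets $V$ in a disc $D$ containing both. The set $T\cap D$ contains a neighborhood of $t_1$ in $D$, and (H) restricts to $D$. By Proposition 6, $b'\in T$. So $V\subset T$ and $b\in T^\circ$. Thus $T^\circ$ is open, closed and non-empty, hence equal to $B$. $\square$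

The rest of these notes, up to the final section, proves Proposition 6. Fix $b\in D$. All fibers are connected, since those over $O$ are.

**Step 1: a line bundle that is very ample on one fiber.** A theorem of Fischer and Grauert says that a smooth family with pairwise biholomorphic fibers is locally trivial. So we may shrink $O$ to a small disc with $f^{-1}(O)\cong S\times O$ over $O$. Fix $t_1\in O$ and an ample line bundle $L$ on $S$. By Ehresmann, $X$ is diffeomorphic over $D$ to a product, so $H^2(X,\mathbb Z)\to H^2(X_t,\mathbb Z)$ is an isomorphism for every $t\in D$. Let $c\in H^2(X,\mathbb Z)$ restrict to $c_1(L)$ on $X_{t_1}\cong S$. Since $H^2(S\times O,\mathbb Z)=H^2(S,\mathbb Z)$, the class $c|_{X_t}$ corresponds to $c_1(L)$ under the trivialization $X_t\cong S$ for all $t\in O$.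

Is $c$ the Chern class of a line bundle on all of $X$? By the exponential sequence the obstruction is its image in $H^2(X,\mathcal O_X)$. As $D$ is Stein and the sheaves $R^qf_*\mathcal O_X$ are coherent, Leray gives $H^2(X,\mathcal O_X)=H^0(D,R^2f_*\mathcal O_X)$, so the obstruction is a section $s_c$ of $R^2f_*\mathcal O_X$. By the hypothesis on $\dim H^2$ and Grauert's theorem, this sheaf is locally free with fiber $H^2(X_t,\mathcal O_{X_t})$ at $t$, and $s_c(t)$ is the image of $c|_{X_t}$. For $t\in O$ this is $0$, because $c|_{X_t}$ is the Chern class of a line bundle. So $s_c$ vanishes on $O$, hence on $D$ by the identity theorem. Therefore there is a line bundle $\mathcal L$ on $X$ with $c_1(\mathcal L)=c$. On $X_{t_1}$ it has the Chern class of an ample bundle, so it is ample there. Replacing $\mathcal L$ by a power, and $c$ by the corresponding multiple, we may assume that $\mathcal L|_{X_{t_1}}$ is very ample with vanishing higher cohomology.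

Next we extend the embedding of $X_{t_1}$. The sheaf $f_*\mathcal L$ is coherent, so by Cartan's Theorem A its global sections generate it. Since $H^1(X_{t_1},\mathcal L|_{X_{t_1}})=0$, base change identifies its fiber at $t_1$ with $H^0(X_{t_1},\mathcal L|_{X_{t_1}})$. So there are $\sigma_0,\dots,\sigma_N\in H^0(X,\mathcal L)$ whose restrictions to $X_{t_1}$ form a basis. Consider
$$\Phi=(f,[\sigma_0:\dots:\sigma_N]).$$
It is holomorphic near $X_{t_1}$. Along $X_{t_1}$ it is injective, and it is an immersion there: the kernel of $df$ is the tangent space of $X_{t_1}$, on which $d[\sigma_0:\dots:\sigma_N]$ is injective.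

It is then an injective immersion on a neighborhood of $X_{t_1}$. Being an immersion is an open condition. If injectivity failed on every neighborhood, there would be $x_k\neq y_k$ with $\Phi(x_k)=\Phi(y_k)$ and limits $x,y\in X_{t_1}$; then $\Phi(x)=\Phi(y)$, so $x=y$, contradicting local injectivity of the immersion at $x$. After shrinking $O\ni t_1$, the map $\Phi\colon f^{-1}(O)\to O\times\mathbb P^N$ is a proper injective immersion, that is, a closed embedding.

## 9. A flat projective model of the family

**Step 2: a family $X'\subset D\times\mathbb P^N$ that is $X$ off a discrete set.** Away from $O$ the map $\Phi$ may have base points and need not be an embedding. We control this by its graph. Let $\mathrm{Bs}\subset X$ be the set of common zeros of the $\sigma_i$, a proper analytic subset. Let $G\subset X\times\mathbb P^N$ be the closure of the graph of $[\sigma_0:\dots:\sigma_N]$ on $X\setminus\mathrm{Bs}$. This graph is a connected manifold and is the complement of $\mathrm{Bs}\times\mathbb P^N$ in the analytic set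
$$\{(x,y):\ y_i\sigma_j(x)=y_j\sigma_i(x)\ \text{for all } i,j\}.$$
So $G$ is an irreducible component of that set, hence analytic. It is proper over $X$ and over $D$. Let $X'\subset D\times\mathbb P^N$ be the image of $G$ under $(x,y)\mapsto(f(x),y)$, with reduced structure. By Remmert it is closed, analytic and irreducible. It dominates the smooth curve $D$, so it is flat over $D$. Let $a\colon G\to X$ and $a'\colon G\to X'$ be the projections; both are proper and surjective. Over $O$ there are no base points and $\Phi$ is a closed embedding, so over $O$ both $a$ and $a'$ are isomorphisms, and $X'|_O=\Phi(f^{-1}(O))$.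

The map $a$ is an isomorphism over $X\setminus\mathrm{Bs}$. The points of $X'$ over which $a'$ is not locally an isomorphism form the set
$$N_{a'}=\mathrm{Supp}\big(a'_*\mathcal O_G/\mathcal O_{X'}\big)\cup\{y:\dim a'^{-1}(y)\ge1\}.$$
Indeed $\mathcal O_{X'}\to a'_*\mathcal O_G$ is injective because $X'$ is reduced and $a'$ is surjective, and where $a'$ is finite it is an isomorphism exactly when this map of sheaves is one. So $N_{a'}$ is closed analytic. The images of $\mathrm{Bs}$ and $N_{a'}$ in $D$ are closed analytic by Remmert and do not meet $O$, so they are closed and discrete. Let $\Sigma$ be their union. Over $D\setminus\Sigma$ both $a$ and $a'$ are isomorphisms, so $X'\cong X$ there, by $\Phi$.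

If $b\in\Sigma$, the fiber $X'_b$ may have little to do with $X_b$. This does no harm, because Lemma 4 asks only for an isomorphism off one point and an analytic closure.

## 10. An arc of graphs ending over $b$

**Step 3: a component of graphs that reaches every $t\in D$.** Let $L_0$ be very ample on $S$. For $t\in O$ let $\varphi_t\colon S\cong X_t\cong X'_t\subset\mathbb P^N$ be given by the trivialization over $O$. Then $\varphi_t^*\mathcal O(1)$ is the pull-back of $\mathcal L|_{X_t}$ to $S$, so its Chern class does not depend on $t\in O$. By Riemann–Roch all graphs $\Gamma_{\varphi_t}$ have the same Hilbert polynomial $Q$ with respect to $L_0\boxtimes\mathcal O(1)$. Let $F\subset D\times\mathrm{Hilb}$ be as in Lemma 5 with $V=D$ and $\mathcal Y=X'$. It contains $x_t=(t,[\Gamma_{\varphi_t}])$ for $t\in O$.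

$F$ has only countably many irreducible components, so some irreducible component $F_1$ contains $x_t$ for uncountably many $t\in O$. Since $F$ is proper over $D$, the image of $F_1$ in $D$ is closed analytic. A closed analytic subset of $D$ other than $D$ is countable, so the image is $D$. Put $\partial F_1=F_1\setminus(D\times R)$. As $R$ is Zariski open and $x_t\in D\times R$, this is a proper analytic subset of $F_1$, so $F_1^\circ=F_1\setminus\partial F_1$ is connected.

*Claim.* If $(t,[\Gamma_\varphi])\in F_1^\circ$, then $\varphi(S)=X'_t$ as complex subspaces of $\mathbb P^N$.

By definition of $F$ we have $\Gamma_\varphi\subset S\times X'_t$, so $\varphi$ factors through $X'_t$ and $\varphi(S)\subset X'_t$. For each $m$ the number $\chi(S,\varphi^*\mathcal O(m))$ is locally constant on $R$, hence constant on the connected set $F_1^\circ$. At a point $x_t\in F_1$ with $t\in O$ we have $\varphi_t(S)=X'_t$, so there the polynomial equals the Hilbert polynomial of $X'_t$. By flatness of $X'$ over $D$ the latter is the same for all $t\in D$. So $\varphi(S)\subset X'_t$ are nested closed subschemes of $\mathbb P^N$ (by Chow's theorem they are algebraic) with equal Hilbert polynomials. The kernel of $\mathcal O_{X'_t}\to\mathcal O_{\varphi(S)}$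 has zero Hilbert polynomial, so it is zero, and the two subschemes are equal.

**Step 4: an arc and its isomorphism $\Psi$.** We choose a limit over $b$ and approach it through honest graphs. Pick $x\in F_1$ over $b$. The analytic set $\partial F_1\cup(F_1\cap\{t=b\})$ is nowhere dense in $F_1$, because $F_1$ is irreducible and maps onto $D$. Take a resolution of singularities of $F_1$ (with reduced structure) near $x$ and a point over $x$. Near this point the preimage of our set lies in the zero set of a holomorphic function that is not identically zero. On a small disc through the point in a general direction this function vanishes only at the center. Composing with the resolution we get a holomorphic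
$$\gamma\colon D'\to F_1,\qquad \gamma(0)=x,\qquad \gamma(D'^*)\subset F_1^\circ\setminus\{t=b\},$$
from a disc $D'$ around $0$. Let $\tau\colon D'\to D$ and $\rho\colon D'\to\mathrm{Hilb}$ be its components. Then $\tau^{-1}(b)=\{0\}$. As $\Sigma$ is discrete, after shrinking $D'$ we have $\tau(D'^*)\cap\Sigma=\emptyset$.

Let $Y=X\times_DD'\to D'$. It is a smooth family with connected fibers, $Y_0=X_b$ and $Y_s=X_{\tau(s)}$. Let $\Gamma\subset D'\times S\times\mathbb P^N$ be the pull-back of the universal family by $\rho$. For $s\ne0$, $\Gamma_s$ is the graph of an embedding $\varphi_s\colon S\to\mathbb P^N$, and $\varphi_s(S)=X'_{\tau(s)}$ by the claim. Over $D'^*$ the projection $\Gamma\to D'^*\times S$ is a fiberwise isomorphism of flat proper spaces over $D'^*$, hence an isomorphism. So $\varphi_s$ depends holomorphically on $s\in D'^*$, and $(x,s)\mapsto(\varphi_s(x),s)$ is a bijective holomorphic map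
$$S\times D'^*\longrightarrow X'\times_DD'^*\;\cong\;Y|_{D'^*}$$
over $D'^*$, where the last isomorphism exists because $\tau(D'^*)$ avoids $\Sigma$. A bijective holomorphic map between manifolds of the same dimension is biholomorphic. We obtain an isomorphism $\Psi\colon S\times D'^*\to Y|_{D'^*}$ over $D'^*$.

**Step 5: the closure of the graph of $\Psi$ is analytic.** Two limits are in play, $\Gamma_0$ and the fiber of $G$ over $b$; we combine them. Let
$$\mathcal T=\{(s,x,(\xi,y))\in D'\times S\times G:\ f(\xi)=\tau(s),\ (s,x,y)\in\Gamma\}.$$
This is closed analytic. It is a closed subset of $S\times\mathbb P^N\times(X\times_DD')$, so it is proper over $D'$. Hence the map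
$$\mathcal T\to S\times Y,\qquad (s,x,(\xi,y))\mapsto(x,(\xi,s))$$
is proper, and its image is closed analytic by Remmert. Over $s\ne0$ the conditions say $y=\varphi_s(x)$, then $(\xi,y)=a'^{-1}(\tau(s),y)$, which is a single point, and so $\xi=a\big(a'^{-1}(\tau(s),\varphi_s(x))\big)$. So over $D'^*$ the image is the graph of $\Psi$, which is a connected manifold. Its closure in $S\times Y$ is therefore an irreducible component of an analytic set, hence analytic.

**Step 6: conclusion.** The family $Y\to D'$, the manifold $S$ and the isomorphism $\Psi$ satisfy the hypotheses of Lemma 4. So $X_b=Y_0\cong S$. This proves Proposition 6, hence Theorem 1 and Corollary 2. $\blacksquare$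

## 11. Triviality of the whole family over a polydisc

**Remark.** If $\pi\colon X\to\Delta^m$ and $S$ satisfy (P) and $S$ is not uniruled (for instance, minimal), then $X\cong S\times\Delta^m$ over $\Delta^m$.

Hypothesis (H) holds by the Hodge number argument of Section 3, which used only that the fibers are Kähler. By Theorem 1 all fibers are biholomorphic to $S$, and by Fischer–Grauert $\pi$ is a locally trivial holomorphic bundle with fiber $S$. Its structure group is the complex Lie group $\mathrm{Aut}(S)$. By Grauert (1958), holomorphic principal bundles with complex Lie structure group over a contractible Stein manifold are holomorphically trivial. The polydisc is contractible and Stein, so the bundle is trivial.
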